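# One relation on four legs and the representation category of $F_4$

## 1. Traceless triples

Let $\omega$ be a primitive cube root of unity, and let $V_2$ be the space of triples $(a,b,c)\in\mathbb C^3$ with $a+b+c=0$. Multiply two triples componentwise, then subtract a third of the sum of the entries times $(1,1,1)$, so as to land in $V_2$ again. Call this product $x\circ y$. Let $\beta(x,y)$ be the sum of the entries of the componentwise product. A convenient basis is $u=(1,\omega,\omega^2)$, $v=(1,\omega^2,\omega)$, and by hand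
$$u\circ u=v,\qquad v\circ v=u,\qquad u\circ v=0,\qquad \beta(u,u)=\beta(v,v)=0,\qquad \beta(u,v)=3 .$$
This tiny algebra satisfies the identity
$$x\circ(y\circ z)+y\circ(x\circ z)+z\circ(x\circ y)=\tfrac16\big(\beta(y,z)x+\beta(x,z)y+\beta(x,y)z\big).\tag{1}$$
Both sides are symmetric and trilinear, and the algebra is symmetric under $u\leftrightarrow v$, so two cases suffice. At $(u,u,u)$ the left side is $3\,u\circ v=0$ and the right side is $\frac12\beta(u,u)u=0$. At $(u,u,v)$ the left side is $2u\circ(u\circ v)+v\circ(u\circ u)=v\circ v=u$, and the right side is $\frac16\cdot 2\cdot 3\,u=u$.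

Now forget the triples and see what (1) gives by itself. Suppose a finite-dimensional space of dimension $\delta$ carries a commutative product $\circ$ and a nondegenerate symmetric form $\beta$ with $\beta(x\circ y,z)=\beta(x,y\circ z)$. Let $\{b_i\},\{b^i\}$ be dual bases, and suppose $\sum b_i\circ b^i=0$ and (1) holds.

Put $y=b_i$, $z=b^i$ in (1) and sum. The first term vanishes, the other two agree, and the right side is $\frac16(\delta+2)x$. Hence $\sum b_i\circ(b^i\circ x)=\frac{\delta+2}{12}x$. For $\delta=2$ the factor is $\frac13$. Check: with dual bases $(u,v)$ and $(\frac13v,\frac13u)$ we get $\frac13u\circ(v\circ u)+\frac13v\circ(u\circ u)=\frac13u$. For $\delta=26$ the factor is $\frac73$.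

Next, (1) can be rewritten as an identity of tensors:
$$\sum x\circ b_i\otimes b^i\circ y+\sum b_i\otimes b^i\circ(x\circ y)+\sum b^i\circ y\otimes x\circ b_i=\tfrac16\Big(x\otimes y+\beta(x,y)\sum b_i\otimes b^i+y\otimes x\Big).\tag{2}$$
Indeed, pairing the second factor with $z$ turns the three sums on the left into $x\circ(y\circ z)$, $(x\circ y)\circ z$, $y\circ(x\circ z)$. The right side becomes that of (1), and pairing is injective. Now multiply the two tensor factors in (2). With $\Delta(x,y)=\sum(x\circ b_i)\circ(b^i\circ y)$ we get $2\Delta(x,y)+\frac{\delta+2}{12}x\circ y=\frac13x\circ y$, so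
$$\Delta(x,y)=\tfrac{2-\delta}{24}\,x\circ y .$$
This is $0$ for triples (for instance $\Delta(u,u)=\frac13(u\circ u)\circ(v\circ u)+\frac13(u\circ v)\circ(u\circ u)=0$), and it is $-x\circ y$ for $\delta=26$.

We evaluated $\Delta$ without looking at the algebra. How far does this go? The algebra of this talk is the $26$-dimensional traceless part of the Albert algebra, on which the Lie algebra of type $F_4$ acts. It also satisfies (1). Its multilinear identities include some with no product in them at all. Since any $27$ vectors are dependent, $\sum_{\sigma\in\mathfrak S_{27}}\mathrm{sgn}(\sigma)\,x_{\sigma(1)}\otimes\cdots\otimes x_{\sigma(27)}=0$. Does every such identity follow from (1) by formal manipulation? We shall see that it does.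

## 2. Diagrams for the Albert algebra

Work over $\Bbbk=\mathbb C$. Composition of morphisms is written by juxtaposition.

The Albert algebra $A$ is the $27$-dimensional Jordan algebra of $3\times3$ Hermitian octonionic matrices with product $x\bullet y=\frac12(xy+yx)$ and trace $\mathrm{tr}$. Its derivation algebra $\mathfrak g$ is the simple Lie algebra of type $F_4$. Let $V=\{x\in A:\mathrm{tr}(x)=0\}$, a $26$-dimensional $\mathfrak g$-module, with the nondegenerate invariant symmetric form $\mathrm{tr}(x\bullet y)$. Let $\mathfrak g\text{-mod}$ be the category of finite-dimensional $\mathfrak g$-modules, which is idempotent complete.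

A strict $\Bbbk$-linear monoidal category given by generators and relations has as objects the tensor powers of the generating object. Its morphisms are linear combinations of composites of tensor products of generators, modulo the consequences of the relations. A tensor ideal is a family of subspaces of the Hom spaces closed under composing and tensoring with arbitrary morphisms on either side; quotients by tensor ideals are again monoidal.

**Definition 1 (the category $\mathcal T$).** $\mathcal T$ is generated by one object $\mathsf O$ and morphisms $\mathrm{merge}\colon\mathsf O^{\otimes2}\to\mathsf O$, $S\colon\mathsf O^{\otimes2}\to\mathsf O^{\otimes2}$, $\mathrm{cup}\colon\mathbf 1\to\mathsf O^{\otimes2}$, $\mathrm{cap}\colon\mathsf O^{\otimes2}\to\mathbf 1$. Writing $1=1_{\mathsf O}$, the relations are: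

- $S^2=1\otimes1$ and $(S\otimes1)(1\otimes S)(S\otimes1)=(1\otimes S)(S\otimes1)(1\otimes S)$;
- $(\mathrm{cap}\otimes1)(1\otimes\mathrm{cup})=1=(1\otimes\mathrm{cap})(\mathrm{cup}\otimes1)$ (zigzag);
- $\mathrm{cap}\,S=\mathrm{cap}$, $S\,\mathrm{cup}=\mathrm{cup}$, and $(\mathrm{cap}\otimes1)(1\otimes S)=(1\otimes\mathrm{cap})(S\otimes1)$;
- $S(\mathrm{merge}\otimes1)=(1\otimes\mathrm{merge})(S\otimes1)(1\otimes S)$ and $\mathrm{merge}\,S=\mathrm{merge}$;
- $(\mathrm{cap}\otimes1)(1\otimes\mathrm{merge}\otimes1)(1\otimes1\otimes\mathrm{cup})=\mathrm{merge}$;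
- $\mathrm{cap}\,\mathrm{cup}=26\cdot1_{\mathbf 1}$, $\mathrm{merge}\,\mathrm{cup}=0$, and $\mathrm{merge}\,\mathrm{split}=\frac73\,1$, where $\mathrm{split}=(1\otimes\mathrm{merge})(\mathrm{cup}\otimes1)$.

So $\mathcal T$ is symmetric monoidal with symmetry built from $S$, the object $\mathsf O$ is symmetrically self-dual of dimension $26$, and the trivalent vertex is fully symmetric. Every trivalent graph with labelled external legs defines a morphism.

**Definition 2 (the categories $\mathcal G$ and $\mathcal F$).** In $\mathrm{End}(\mathsf O^{\otimes2})$ put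
$$E=\mathrm{cup}\,\mathrm{cap},\qquad I=\mathrm{split}\,\mathrm{merge},\qquad H=(\mathrm{merge}\otimes1)(1\otimes\mathrm{split}),\qquad X=SH.$$
Let $P\in\mathrm{Hom}(\mathbf 1,\mathsf O^{\otimes5})$ be the pentagon, with vertices $v_1,\dots,v_5$ joined in a cycle $v_1v_2v_3v_4v_5v_1$ and the leg of $v_i$ as $i$-th tensor factor. Let $\mathfrak S_5$ permute tensor factors via $S$. The relations are numbered as follows.

1. $H+I+X=\frac16(1\otimes1+E+S)$;
2. $HH=\frac5{36}(1\otimes1+E)-\frac14S+\frac56(I+H)$;
3. $\sum_{\sigma\in\mathfrak S_5}\mathrm{sgn}(\sigma)\,\sigma\cdot P=0$.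

$\mathcal F$ is the quotient of $\mathcal T$ by the tensor ideal generated by relations 1, 2 and 3. $\mathcal G$ is the quotient of $\mathcal T$ by the tensor ideal generated by relation 1 alone. So $\mathcal F$ is a quotient of $\mathcal G$.

Relation 1 is (2) in diagrammatic form, since $H(x\otimes y)=\sum x\circ b_i\otimes b^i\circ y$ and so on; Lemma 5 below makes this precise.

There is a monoidal functor $\Phi\colon\mathcal F\to\mathfrak g\text{-mod}$ with $\Phi(\mathsf O)=V$, where $\Phi(\mathrm{merge})(x\otimes y)=x\bullet y-\frac13\mathrm{tr}(x\bullet y)1_A$, $\Phi(S)$ is the flip, $\Phi(\mathrm{cap})(x\otimes y)=\mathrm{tr}(x\bullet y)$, and $\Phi(\mathrm{cup})(1)=\sum b_i\otimes b^i$ for dual bases of $V$.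

Recall that a functor is full, respectively faithful, if it is surjective, respectively injective, on each Hom space. It is essentially surjective if every object of the target is isomorphic to one in the image. A functor with all three properties is an equivalence. $\mathrm{Kar}(\mathcal F)$ is the idempotent completion of the additive envelope of $\mathcal F$. Its objects are idempotent matrices $p$ of morphisms, and morphisms $p\to q$ are matrices $f$ with $f=qfp$. We take as known that $\Phi$ is full and that the induced functor $\mathrm{Kar}(\Phi)\colon\mathrm{Kar}(\mathcal F)\to\mathfrak g\text{-mod}$ is full and essentially surjective. The question, from Raj Gandhi, Alistair Savage, Kirill Zainoulline, "Diagrammatics for $F_4$", arXiv:2107.12464 (2021), is the conjecture that $\mathrm{Kar}(\Phi)$ is also faithful, and hence an equivalence.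

**Theorem 1.** The composite $\mathcal G\to\mathcal F\xrightarrow{\Phi}\mathfrak g\text{-mod}$ is faithful. Consequently $\mathcal G=\mathcal F$, that is, relations 2 and 3 follow from relation 1. The functors $\Phi$ and $\mathrm{Kar}(\Phi)$ are faithful, and $\mathrm{Kar}(\Phi)$ is an equivalence of categories.

Faithfulness is not automatic for functors of this kind. Keep only $S,\mathrm{cup},\mathrm{cap}$, with $\mathrm{cap}\,\mathrm{cup}=1$. This is the Brauer category at parameter $1$, in which the perfect matchings of the $m+n$ endpoints form a basis of $\mathrm{Hom}(\mathsf O^{\otimes m},\mathsf O^{\otimes n})$. The functor to vector spaces with $\mathsf O\mapsto\Bbbk$ sends the three independent morphisms $1\otimes1$, $S$, $E$ to the same map, so it is not faithful. Call this category $\mathrm{Br}_1$; it will return.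

## 3. Triangle, square, pentagon

The first thing to try is to simplify diagrams with relation 1, as we did with $\Delta$. Bend the inputs of relation 1 upward and number the legs: inputs $1,2$ from left to right, then the right output $3$ and the left output $4$. Let $t_{12|34}$ be the tree in which legs $1,2$ meet at one vertex and $3,4$ at the other, let $c_{12|34}$ be the pair of cups joining $1$ with $2$ and $3$ with $4$, and so on. Then $I,H,X$ are $t_{12|34},t_{14|23},t_{13|24}$, while $E,1\otimes1,S$ are $c_{12|34},c_{14|23},c_{13|24}$, and relation 1 reads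
$$t_{12|34}+t_{13|24}+t_{14|23}=\tfrac16\big(c_{12|34}+c_{13|24}+c_{14|23}\big).\tag{3}$$

Let $P_n\in\mathrm{Hom}(\mathbf 1,\mathsf O^{\otimes n})$ be the $n$-gon $v_1\dots v_n$ with leg $i$ at $v_i$. So $P_1=0$ (from $\mathrm{merge}\,\mathrm{cup}=0$), $P_2=\frac73\mathrm{cup}$, and $P_5=P$. For $n\ge3$ apply (3) to the edge $v_1v_2$. Its four surrounding half-edges are leg $1$ and the edge toward $v_n$ at $v_1$, and leg $2$ and the edge toward $v_3$ at $v_2$. The result is
$$P_n+(12)P_n=-Y_{12}(P_{n-1})+\tfrac16\big(C_n+(12)C_n+\mathrm{cup}_{12}\otimes P_{n-2}\big).\tag{4}$$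
Here $Y_{12}(P_{n-1})$ is an $(n-1)$-gon one of whose legs is split by a vertex into legs $1,2$. $C_n$ is the path $v_3v_4\cdots v_n$ with legs $3,\dots,n$, to which leg $2$ is added at $v_3$ and leg $1$ at $v_n$; it is a tree. In the last term legs $1,2$ are joined by a cup, and the polygon has legs $3,\dots,n$.

Triangle. $(12)P_3=P_3$, and $C_3=(12)C_3=Y$ is the vertex. So (4) gives $2P_3=-\frac73Y+\frac13Y$, that is, $P_3=-Y$, as in Section 1.

Square. There are three squares; let $q_r$ be the one in which leg $r$ is opposite leg $1$, so $P_4=q_3$ and $(12)P_4=q_4$. Abbreviate $t_2=t_{12|34}$, $t_3=t_{13|24}$, $t_4=t_{14|23}$, similarly $c_2,c_3,c_4$, and $c=c_2+c_3+c_4$. Since $P_3=-Y$, $C_4=t_4$, $(12)C_4=t_3$ and $P_2=\frac73\mathrm{cup}$, (4) and then (3) give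
$$q_3+q_4=t_2+\tfrac16(t_3+t_4)+\tfrac7{18}c_2=\tfrac56t_2+\tfrac1{36}c+\tfrac7{18}c_2 .$$
By symmetry $q_2+q_4=\frac56t_3+\frac1{36}c+\frac7{18}c_3$ and $q_2+q_3=\frac56t_4+\frac1{36}c+\frac7{18}c_4$. Add the first and third, subtract the second, and use $t_2+t_4-t_3=2(t_2+t_4)-\frac16c$:
$$q_3=\tfrac56(t_2+t_4)-\tfrac5{72}c+\tfrac1{72}c+\tfrac7{36}(c_2+c_4-c_3)=\tfrac56(t_2+t_4)+\tfrac5{36}(c_2+c_4)-\tfrac14c_3 .$$
Translated back, $HH=\frac56(I+H)+\frac5{36}(E+1\otimes1)-\frac14S$. This is relation 2, so relation 2 does follow from relation 1, by hand.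

Pentagon. Let $\mathcal A_5$ be the span of the acyclic diagrams with five legs. For $n=5$ the right side of (4) lies in $\mathcal A_5$, because triangles and squares reduce. So $(12)P\equiv-P$ modulo $\mathcal A_5$, and likewise for $(23),(34),(45)$. Hence $\sigma P\equiv\mathrm{sgn}(\sigma)P$ for all $\sigma\in\mathfrak S_5$. Here the move stops. For the square, the rotation symmetry is a $4$-cycle, an odd permutation, so the same reasoning gives $P_4\equiv-P_4$; this is why squares reduce. The symmetries of the pentagon are $5$-cycles and products of two transpositions, all even. The sign of $\sigma$ therefore depends only on the graph $\sigma P$, and the move (4) leaves one class of pentagons that it cannot reduce. Since the antisymmetrized pentagon is $\equiv120P$, relation 3 is just what removes this class, and it is not visible how (4) could produce it.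

Nor would reducing pentagons be enough. A proof by rewriting would have to establish every linear relation that holds in $V$, for every number of legs. One of these is the vanishing of the antisymmetrizer on $27$ strands, a combination of diagrams without any vertex.

## 4. What happens if $\mathsf O$ is a sum of units

Over $\mathbb C$, a linear algebraist would not rewrite diagrams. She would choose a basis adapted to the algebra and compare structure constants. The next lemma says that this would be enough.

**Lemma 2.** Let $\Psi\colon\mathcal G\to\mathcal C'$ be a faithful $\Bbbk$-linear symmetric monoidal functor to an additive category. Suppose there are a basis $v_1,\dots,v_{26}$ of $V$ and an isomorphism $(o_1,\dots,o_{26})\colon\mathbf 1^{\oplus26}\to\Psi(\mathsf O)$ such that $\Psi(\mathrm{merge})$ and $\Psi(\mathrm{cap})$ have, with respect to $(o_r)$, the same matrices (scalars times $1_{\mathbf 1}$) as $\Phi(\mathrm{merge})$ and $\Phi(\mathrm{cap})$ with respect to $(v_r)$. Then $\mathcal G\to\mathcal F\xrightarrow{\Phi}\mathfrak g\text{-mod}$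 is faithful.

*Proof.* $S$ goes to the symmetry on both sides, and by naturality the symmetry of $\mathbf 1^{26}\otimes\mathbf 1^{26}$ is the flip of basis vectors. The zigzag relation says that the coefficient matrix of $\mathrm{cup}$ is inverse to the Gram matrix of $\mathrm{cap}$, so the matrices of $\mathrm{cup}$ agree too. Every morphism $f\colon\mathsf O^{\otimes m}\to\mathsf O^{\otimes n}$ of $\mathcal G$ is a linear combination of composites of tensor products of generators and identities. So the matrix of $\Psi(f)$ is the matrix of $\Phi(f)$, with scalars read as multiples of $1_{\mathbf 1}$. If $\Phi(f)=0$ then $\Psi(f)=0$, hence $f=0$. $\square$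

We cannot choose vectors in $\mathcal G$: already in $\mathfrak g\text{-mod}$ there is no nonzero map $\mathbf 1\to V$, because $V$ is simple and nontrivial. The way out is to adjoin the vectors formally, as generic elements satisfying the equations we want: first a rank one idempotent of the $27$-dimensional algebra, then unit vectors, until a whole basis is there. The danger is that forcing equations may kill morphisms of $\mathcal G$. To exclude it, we exhibit each time an integral over the solutions of the equations. It is defined purely by diagrams, it vanishes on the equations, and it restricts to the identity on the old morphisms.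

## 5. Generic elements and integrals

From now on all categories are $\Bbbk$-linear symmetric monoidal, written as strict, with symmetry $s$. Karoubian means additive and idempotent complete. Passing to the additive Karoubi envelope is a full embedding compatible with the symmetric monoidal structure, and we do it freely. A global element of $U$ is a morphism $\mathbf 1\to U$.

**Definition 3 (generic element).** Let $W$ be an object of $\mathcal C$. The category $\mathcal C\langle x\rangle$ has the objects of $\mathcal C$ and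
$$\mathrm{Hom}_{\mathcal C\langle x\rangle}(X,Y)=\bigoplus_{n\ge0}\mathrm{Hom}_{\mathcal C}(W^{\otimes n}\otimes X,Y)_{\mathfrak S_n}\quad\text{(coinvariants)}.$$
For $f\colon W^{\otimes n}\otimes X\to Y$, $g\colon W^{\otimes m}\otimes Y\to Z$, $f'\colon W^{\otimes n'}\otimes X'\to Y'$ put
$$[g][f]=[g(1_{W^{\otimes m}}\otimes f)],\qquad[f]\otimes[f']=[(f\otimes f')(1_{W^{\otimes n}}\otimes s_{W^{\otimes n'},X}\otimes1_{X'})].$$

*Example.* Let $\mathcal C$ be finite-dimensional vector spaces and $W=\Bbbk^d$. Then $\mathrm{Hom}(W^{\otimes n},\Bbbk)_{\mathfrak S_n}$ is the space of homogeneous polynomials of degree $n$ on $W$, and $\mathcal C\langle x\rangle$ is the category of matrices over $\Bbbk[x_1,\dots,x_d]$. The class of $1_W$ is the column $(x_1,\dots,x_d)^T$, the generic vector.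

**Step 1 ($\mathcal C\langle x\rangle$ is symmetric monoidal).** The purpose is to check that the two formulas make sense. Replacing $f$ by $f(\sigma\otimes1)$, or $g$ by $g(\sigma\otimes1)$, changes $g(1\otimes f)$ by precomposition with a permutation from $\mathfrak S_n$ or $\mathfrak S_m$ inside $\mathfrak S_{m+n}$, which does not change the class. The tensor product is handled in the same way, with naturality of $s$. Both bracketings of a triple composite are $[h(1\otimes g)(1\otimes1\otimes f)]$. Both bracketings of a triple tensor product are $f\otimes f'\otimes f''$ preceded by the permutation that sorts $W^{\otimes n}W^{\otimes n'}W^{\otimes n''}XX'X''$ into $W^{\otimes n}XW^{\otimes n'}X'W^{\otimes n''}X''$, which is unique by coherence. Identities are $[1_X]$ in degree $0$. For the interchange law, let $g,g',f,f'$ have degrees $m,m',n,n'$. Then $(g\otimes g')(f\otimes f')$ has its $W$-inputs in the order $W^{\otimes m}W^{\otimes m'}W^{\otimes n}W^{\otimes n'}$ and $gf\otimes g'f'$ has them in the order $W^{\otimes m}W^{\otimes n}W^{\otimes m'}W^{\otimes n'}$.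 Otherwise they agree, so they are equal in coinvariants. Similarly $s_{Y,Y'}(f\otimes f')$ and $(f'\otimes f)s_{X,X'}$ differ by the block permutation exchanging $W^{\otimes n}$ and $W^{\otimes n'}$, so the symmetry of $\mathcal C$ stays natural.

Thus $\mathcal C$ is the degree $0$ part of $\mathcal C\langle x\rangle$, and $x=[1_W]$ is a global element of $W$.

**Step 2 (substitution).** This step lets us plug elements into identities. Let $\mathcal C\to\mathcal C'$ be a symmetric monoidal functor and $g\colon\mathbf 1\to W$ a morphism of $\mathcal C'$ (objects and morphisms of $\mathcal C$ are denoted the same way in $\mathcal C'$). Then $[f]\mapsto f(g^{\otimes n}\otimes1)$ defines a symmetric monoidal functor $\mathcal C\langle x\rangle\to\mathcal C'$. It is well defined since $g^{\otimes n}$ is $\mathfrak S_n$-invariant.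

An identity in variables $x,y,\dots$, taken in objects $X,Y,\dots$, means an equality of global elements in $\mathcal C\langle x\rangle\langle y\rangle\cdots$, the variables being the generic elements. Since the characteristic is $0$, it is the same as equality of the fully polarized multilinear morphisms of $\mathcal C$. By Step 2 one may substitute any elements, and an identity linear in a variable is an equality of morphisms. We shall therefore compute with elements as usual, writing $\mathrm{cup}=\sum b_i\otimes b^i$ symbolically; then the zigzag relations read $\sum\beta(x,b_i)b^i=x=\sum b_i\,\beta(b^i,x)$ with $\beta=\mathrm{cap}$.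

**Lemma 3 (faithfulness by integration).** Let $r_s=\sum_j[r_{s,j}]$, with $r_{s,j}\in\mathrm{Hom}_{\mathcal C}(W^{\otimes j},Z_s)$, be morphisms $\mathbf 1\to Z_s$ of $\mathcal C\langle x\rangle$, and let $\mathcal I$ be the tensor ideal they generate. Suppose there are $\omega_n\in\mathrm{Hom}_{\mathcal C}(\mathbf 1,W^{\otimes n})^{\mathfrak S_n}$, $n\ge0$, with $\omega_0=1$ and
$$\sum_j(1_{W^{\otimes m}}\otimes r_{s,j})\,\omega_{m+j}=0\qquad\text{for all }m\ge0\text{ and all }s.\tag{5}$$
Then $\mathcal C\to\mathcal C\langle x\rangle/\mathcal I$ is faithful.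

*Proof.* For $f\in\mathrm{Hom}_{\mathcal C}(W^{\otimes n}\otimes X,Y)$ put $\int[f]=f(\omega_n\otimes1_X)$ and extend linearly. This is well defined because $\omega_n$ is invariant, and it is the identity in degree $0$.

Next, $\mathcal I(X,Y)$ consists of the sums of morphisms $g(r_s\otimes1_X)$ with $g\in\mathrm{Hom}_{\mathcal C\langle x\rangle}(Z_s\otimes X,Y)$. Such sums contain $r_s$ and are closed under left composition. They are closed under right composition since $g(r_s\otimes1)h=g(1\otimes h)(r_s\otimes1)$. They are closed under $-\otimes1_U$, and then under $1_U\otimes-$ by conjugating with the symmetry.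

For $g$ homogeneous of degree $m$,
$$\textstyle\int g(r_s\otimes1_X)=g\Big(\sum_j(1_{W^{\otimes m}}\otimes r_{s,j})\omega_{m+j}\otimes1_X\Big)=0 .$$
So $\int$ kills $\mathcal I$, and a morphism $f$ of $\mathcal C$ that lies in $\mathcal I$ satisfies $f=\int f=0$. $\square$

*Example.* In Section 1 impose on a generic $x=pu+qv\in V_2$ the equations $x\circ x=\frac13x$ and $\beta(x,x)=\frac23$. They say $q^2=\frac p3$, $p^2=\frac q3$, $pq=\frac19$, so $p=\frac\zeta3$, $q=\frac{\zeta^{-1}}3$ with $\zeta^3=1$. The three solutions are $(1,0,0)-\frac13(1,1,1)$ and its two cyclic shifts. The average $\omega_n=\frac13\sum_{\text{solutions}}x^{\otimes n}$ satisfies (5), since each summand does. We shall need the same in dimension $26$ without points to average over.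

## 6. Unit vectors

**Definition 4 (quadratic object).** A quadratic object is an object $U$ with a symmetric self-duality $\langle\,,\rangle$, that is, a symmetric cap and cup satisfying the zigzag relations. Its dimension is $\mathrm{cap}\,\mathrm{cup}$.

Three facts will be used constantly. First, if $h$ is a global element and $\langle h,t\rangle=0$ for a variable $t\in U$, then $h=0$: the hypothesis says $\mathrm{cap}(h\otimes1_U)=0$, and bending with cup gives $h=0$. Second, if $p$ is a self-adjoint idempotent on $U$ with image $\iota\colon U'\to U$, $\pi\colon U\to U'$, then $U'$ is quadratic with $\mathrm{cap}(\iota\otimes\iota)$ and $(\pi\otimes\pi)\mathrm{cup}$, and its dimension is $\mathrm{cap}(p\otimes p)\mathrm{cup}=\mathrm{cap}(p\otimes1)\mathrm{cup}$, the trace of $p$. Third, if $g$ is a global element with $\langle g,g\rangle\in\Bbbk^\times$, the idempotent $g\langle g,\cdot\rangle/\langle g,g\rangle$ has trace $1$, so $U=\mathbf 1g\perp g^\perp$ with $\dim g^\perp=\dim U-1$.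

*Example.* $\Bbbk^d$ with its standard form is quadratic of dimension $d$. The purely odd super vector space $\Bbbk^{0|2}$ with its supersymmetric form is quadratic of dimension $-2$.

**Lemma 4.** Let $W$ be quadratic with $\dim W=d\in\Bbbk\setminus\{0,-2,-4,\dots\}$, and let $c\in\Bbbk$. Then $\mathcal C\to\mathcal C\langle x\rangle/(\langle x,x\rangle=c)$ is faithful.

*Proof.* Let $\mu_n\colon\mathbf 1\to W^{\otimes n}$ be the sum over all perfect matchings of $n$ points of the corresponding products of cups ($\mu_n=0$ for $n$ odd, $\mu_0=1$). It is $\mathfrak S_n$-invariant. We claim $(1_{W^{\otimes m}}\otimes\mathrm{cap})\mu_{m+2}=(d+m)\mu_m$ for $m$ even. The matchings that pair the last two points contribute $d\mu_m$. If the last two points are paired with $p$ and $q$, capping creates the edge $\{p,q\}$. A given matching of $m$ points arises in this way from each of its $\frac m2$ edges, twice, so $m$ times. Hence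
$$\omega_{2p}=\frac{c^p\,\mu_{2p}}{\prod_{0\le i<p}(d+2i)},\qquad\omega_{\mathrm{odd}}=0$$
satisfy $(1\otimes\mathrm{cap})\omega_{m+2}=c\,\omega_m$, which is (5) for the relation $[\mathrm{cap}]-c$. Lemma 3 applies. $\square$

For instance $\omega_2=\frac cd\,\mathrm{cup}$, which for $c=1$ is the average of $x\otimes x$ over the unit sphere in dimension $d$. The restriction on $d$ matters. Take $W=\Bbbk^{0|2}$ in super vector spaces, $d=-2$, $c\ne0$. The degree $4$ part of $\mathrm{End}_{\mathcal C\langle x\rangle}(\mathbf 1)$ is dual to (the even part of) the fourth supersymmetric power of $W$, which is $\Lambda^4(\Bbbk^2)=0$. So $\langle x,x\rangle^2=0$, and imposing $\langle x,x\rangle=c$ gives $c^2=0$ in $\mathrm{End}(\mathbf 1)$: everything collapses.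

## 7. A commutative algebra of dimension 27

A category under $\mathcal G$ will mean a Karoubian category receiving a symmetric monoidal functor from $\mathcal G$; the image of the generator is again called $\mathsf O$. Write $x\circ y=\mathrm{merge}(x\otimes y)$ and $\beta=\mathrm{cap}$.

**Lemma 5.** $\circ$ is commutative and $\beta(x\circ y,z)$ is symmetric in $x,y,z$. Relation 1 is equivalent to identity (1) for variables in $\mathsf O$.

*Proof.* Commutativity is $\mathrm{merge}\,S=\mathrm{merge}$. The relation $(\mathrm{cap}\otimes1)(1\otimes\mathrm{merge}\otimes1)(1\otimes1\otimes\mathrm{cup})=\mathrm{merge}$ says $x\circ y=\sum\beta(x,y\circ b_i)b^i$; pairing with $z$ gives $\beta(x\circ y,z)=\beta(x,y\circ z)$. With commutativity this gives full symmetry. Pairing the second output with a third input $z$ is a bijection $\mathrm{Hom}(\mathsf O^{\otimes2},\mathsf O^{\otimes2})\to\mathrm{Hom}(\mathsf O^{\otimes3},\mathsf O)$. Since $H(x\otimes y)=\sum x\circ b_i\otimes b^i\circ y$, $I(x\otimes y)=\sum b_i\otimes b^i\circ(x\circ y)$ and $X=SH$,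 it sends $H,I,X,1\otimes1,E,S$ to $x\circ(y\circ z)$, $(x\circ y)\circ z$, $y\circ(x\circ z)$, $\beta(y,z)x$, $\beta(x,y)z$, $\beta(x,z)y$. $\square$

The product on $\mathsf O$ has no unit, and idempotents live more naturally in an algebra with unit. So put $J=\mathbf 1\oplus\mathsf O$ with
$$(a,x)(b,y)=\big(ab+\tfrac13\beta(x,y),\ ay+bx+x\circ y\big),\qquad T(a,x)=3a,\qquad\langle u,v\rangle=T(uv).\tag{6}$$
The product is commutative with unit $1=(1,0)$. The form is $\langle(a,x),(b,y)\rangle=3ab+\beta(x,y)$, so $J$ is quadratic of dimension $27$, $\mathsf O=\ker T=1^\perp$, and $T(u)=\langle1,u\rangle$. The trilinear form $\langle uv,w\rangle$ is symmetric, because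
$$\langle(a,x)(b,y),(c,z)\rangle=3abc+c\,\beta(x,y)+a\,\beta(y,z)+b\,\beta(x,z)+\beta(x\circ y,z).$$
In particular each multiplication operator $L_u$ is self-adjoint.

*Example.* For the algebra $V_2$ of Section 1 the same formulas give $\Bbbk^3$ with componentwise product and $T$ the sum of the entries.

**Lemma 6.** With $\Sigma$ denoting cyclic sums over $x,y,z\in J$,
$$2\Sigma\,x(yz)=2\Sigma\,T(x)\,yz+\Sigma\big(T(yz)-T(y)T(z)\big)x+\big[T(x)T(y)T(z)-\Sigma\,T(x)T(yz)+2T(x(yz))\big]1,\tag{7}$$
$$\mathrm{tr}_J(L_u)=9\,T(u).\tag{8}$$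

*Proof.* Both sides of (7) are symmetric and trilinear, so it suffices to let each variable be in $\mathsf O$ or equal to $1$.

If $x,y,z\in\mathsf O$, then $x(yz)=\frac13\beta(x,y\circ z)1+\frac13\beta(y,z)x+x\circ(y\circ z)$. By (1) the left side is $2\beta(x,y\circ z)1+(\frac23+\frac13)\Sigma\beta(y,z)x$. On the right all $T$ of single variables vanish, and $\Sigma T(yz)x+2T(x(yz))1$ is the same.

If $z=1$ and $x,y\in\mathsf O$, the left side is $6xy$. The right side is $6xy+T(xy)1+[-3T(xy)+2T(xy)]1=6xy$.

If $y=z=1$ and $x\in\mathsf O$, the left side is $6x$ and the right side is $12x+(3-9)x=6x$. If all are $1$: $6=18-18+[27-27+6]$.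

For (8): $\mathrm{tr}\,L_1=27=9\,T(1)$, and for $x\in\mathsf O$ the operator $L_x$ sends $(a,y)$ to $(\frac13\beta(x,y),ax+x\circ y)$, so $\mathrm{tr}\,L_x=\sum\beta(x\circ b_i,b^i)=\beta(x,\sum b_i\circ b^i)=0$. $\square$

## 8. Adjoining a rank one idempotent

**Proposition 7.** Let $\mathcal C$ be the additive Karoubi envelope of $\mathcal G$. Then
$$\mathcal C\to\mathcal C\langle x\rangle/\big(x\circ x=\tfrac13x,\ \beta(x,x)=\tfrac23\big),\qquad x\in\mathsf O,$$
is faithful. In the target, $e:=\frac13+x\in J$ satisfies $e^2=e$ and $T(e)=1$.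

The last statement is immediate: $e^2=\frac19+\frac13\beta(x,x)+\frac23x+x\circ x=\frac13+x$, and $T(e)=1$.

For the first we need $\omega_n$ as in Lemma 3. If they came from averaging over points $x$, they would be encoded in the function $\Omega(y)=\mathrm{average}\,\exp\beta(x,y)$. Its gradient is the average of $x\exp\beta(x,y)$, its Hessian the average of $x\otimes x\exp\beta(x,y)$, and the two equations for $x$ become differential equations for $\Omega$. For the triples, $\Omega(y)=\frac13\sum\exp\beta(x,y)$ over the three solutions. We build this calculus in $\mathcal C$, without points.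

**Step 1 (differential calculus in $\mathcal C$).** The purpose is to translate (5) into differential equations. Let $\mathcal P(Z)_m=\mathrm{Hom}_{\mathcal C}(\mathsf O^{\otimes m},Z)_{\mathfrak S_m}$, the polynomials of degree $m$ in $y\in\mathsf O$ with values in $Z$; this is the degree $m$ part of $\mathrm{Hom}_{\mathcal C\langle y\rangle}(\mathbf 1,Z)$. Let $\mathcal P(Z)=\prod_m\mathcal P(Z)_m$. Define
$$\partial\colon\mathcal P(Z)_m\to\mathcal P(Z\otimes\mathsf O)_{m-1},\qquad\partial[f]=\sum_{k=1}^m[\partial_kf],$$
where $\partial_kf$ inserts the first leg of $\mathrm{cup}$ into the $k$-th input of $f$ and keeps the second leg as a new last output. For $\sigma\in\mathfrak S_m$ we have $\partial_k(f\sigma)=\partial_{\sigma(k)}(f)\sigma'$ with some $\sigma'\in\mathfrak S_{m-1}$, so $\partial$ is well defined. From the definition: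

- $\partial(\varphi f)=(\varphi\otimes1)\partial f$ for morphisms $\varphi$ of $\mathcal C$;
- $\partial(f\otimes g)=f\otimes\partial g+(1\otimes s)(\partial f\otimes g)$, according to whether the insertion is into $g$ or into $f$;
- $\partial y=\mathrm{cup}$ for $y=[1_{\mathsf O}]$.

Capping the first $m$ outputs with $m$ inputs gives an $\mathfrak S_m$-equivariant bijection $\mathrm{Hom}(\mathbf 1,\mathsf O^{\otimes m}\otimes Z)\to\mathrm{Hom}(\mathsf O^{\otimes m},Z)$, with inverse given by cups. In characteristic $0$ invariants map isomorphically to coinvariants, so we get bijections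
$$\mathrm{Hom}(\mathbf 1,\mathsf O^{\otimes m}\otimes Z)^{\mathfrak S_m}\to\mathcal P(Z)_m,\qquad\eta\mapsto\eta^\flat .$$
Let $\omega\in\mathrm{Hom}(\mathbf 1,\mathsf O^{\otimes n})^{\mathfrak S_n}$. For each $i$ regard it as an element of $\mathrm{Hom}(\mathbf 1,\mathsf O^{\otimes(n-i)}\otimes\mathsf O^{\otimes i})$, with its own $\flat$, of degree $n-i$ and values in $Z=\mathsf O^{\otimes i}$. Inserting a leg of $\mathrm{cup}$ into an input of $\omega^\flat$ reopens, by the zigzag relation, the corresponding output of $\omega$. Since $\omega$ is symmetric, all $n-i$ insertions give the same class. So $\partial$ takes the $\flat$ for $i$ to $(n-i)$ times the $\flat$ for $i+1$, and for $n=m+j$ we get $\partial^j(\omega^\flat)=\frac{(m+j)!}{m!}\omega^\flat$.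

Put $\Omega_n=\frac1{n!}\omega_n^\flat$ and $\Omega=\sum_n\Omega_n\in\mathcal P(\mathbf 1)$. For $r_j\in\mathrm{Hom}(\mathsf O^{\otimes j},Z)$,
$$r_j\,\partial^j\Omega_{m+j}=\tfrac1{m!}\big((1_{\mathsf O^{\otimes m}}\otimes r_j)\,\omega_{m+j}\big)^\flat .$$
Our two relations are $[\mathrm{merge}]-\frac13[1_{\mathsf O}]$ and $[\mathrm{cap}]-\frac23$, and $\flat$ is bijective. Hence (5) for them is equivalent to
$$\mathrm{merge}\,\partial^2\Omega=\tfrac13\,\partial\Omega,\qquad\mathrm{cap}\,\partial^2\Omega=\tfrac23\,\Omega,\tag{9}$$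
and any $\Omega\in\mathcal P(\mathbf 1)$ with $\Omega_0=1$ satisfying (9) yields the $\omega_n$ that Lemma 3 needs.

**Step 2 (two invariants and their derivatives).** We look for $\Omega$ as a series in two basic invariants, so we compute everything that (9) will involve. Put
$$y_2=y\circ y,\qquad Q=\tfrac12\beta(y,y),\qquad\tau=\tfrac13\beta(y_2,y),\qquad\kappa=(\mathrm{merge}\otimes1)(y\otimes\mathrm{cup})=\sum y\circ b_i\otimes b^i .$$
By the Leibniz rule, $\partial Q=\frac12\cdot2\sum\beta(y,b_i)b^i=y$, and $\partial y_2=2\kappa$, and $\partial\tau=\frac13\big(\sum\beta(y_2,b_i)b^i+2\sum\beta(y\circ b_i,y)b^i\big)=\frac13(y_2+2y_2)=y_2$.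

Further, $\mathrm{merge}\,\mathrm{cup}=0$ and $\mathrm{cap}\,\mathrm{cup}=26$. Also $\mathrm{merge}\,\kappa=\sum(y\circ b_i)\circ b^i=\mathrm{merge}\,\mathrm{split}(y)=\frac73y$ and $\mathrm{cap}\,\kappa=\beta(y,\sum b_i\circ b^i)=0$.

Identity (1) at $(y,y,y)$ gives $3\,y\circ y_2=\frac12\beta(y,y)y$, so $y\circ y_2=\frac13Qy$. Identity (1) at $(y,y,y_2)$ gives
$$2\,y\circ(y\circ y_2)+y_2\circ y_2=\tfrac16(6\tau y+2Qy_2),\qquad\text{so}\qquad y_2\circ y_2=\tau y+\tfrac13Qy_2-\tfrac23Qy_2=\tau y-\tfrac13Qy_2 .$$
Finally $\beta(y,y_2)=3\tau$ and $\beta(y_2,y_2)=\beta(y,y\circ y_2)=\frac23Q^2$.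

**Step 3 (three scalar equations).** Now (9) is reduced to equations for a power series. Let $\Omega=F(Q,\tau)=\sum g_{ab}Q^a\tau^b$. Since $Q^a\tau^b$ has degree $2a+3b$, each degree involves finitely many terms. With subscripts for partial derivatives, $\partial\Omega=F_Qy+F_\tau y_2$ and
$$\partial^2\Omega=F_{QQ}\,y\otimes y+F_{Q\tau}(y\otimes y_2+y_2\otimes y)+F_{\tau\tau}\,y_2\otimes y_2+F_Q\,\mathrm{cup}+2F_\tau\,\kappa .$$
By Step 2,
$$\mathrm{merge}\,\partial^2\Omega=\big(\tfrac23QF_{Q\tau}+\tau F_{\tau\tau}+\tfrac{14}3F_\tau\big)y+\big(F_{QQ}-\tfrac13QF_{\tau\tau}\big)y_2,$$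
$$\mathrm{cap}\,\partial^2\Omega=2QF_{QQ}+6\tau F_{Q\tau}+\tfrac23Q^2F_{\tau\tau}+26F_Q .$$
So (9) holds if
$$2QF_{Q\tau}+3\tau F_{\tau\tau}+14F_\tau=F_Q,\tag{10}$$
$$3F_{QQ}-QF_{\tau\tau}=F_\tau,\tag{11}$$
$$3QF_{QQ}+9\tau F_{Q\tau}+Q^2F_{\tau\tau}+39F_Q=F.\tag{12}$$

**Step 4 (solving them).** It remains to find a solution with $g_{00}=1$. Write $(s)_n=s(s+1)\cdots(s+n-1)$. The coefficient of $Q^a\tau^b$ in (10) reads
$$(2a+3b+14)(b+1)g_{a,b+1}=(a+1)g_{a+1,b}.$$
Since $(12)_{2a+3b+3}=(12)_{2a+3b+2}(2a+3b+14)$, the substitution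
$$g_{ab}=\frac{c_{ab}}{a!\,b!\,(12)_{2a+3b}}$$
turns it into $c_{a,b+1}=c_{a+1,b}$. So (10) holds exactly when $c_{ab}=c_{a+b}$ depends only on $a+b$. Put $n=a+b$.

The coefficient of $Q^a\tau^b$ in (11) is $3(a+2)(a+1)g_{a+2,b}-(b+2)(b+1)g_{a-1,b+2}=(b+1)g_{a,b+1}$, with $g_{-1,\cdot}=0$. Multiply by $a!\,b!\,(12)_{2a+3b+4}$. The first two terms both have denominator $(12)_{2a+3b+4}$, and $(12)_{2a+3b+4}=(12)_{2a+3b+3}(2a+3b+15)$, so we get
$$3c_{n+2}-a\,c_{n+1}=(2a+3b+15)\,c_{n+1},\qquad\text{that is,}\qquad c_{n+2}=(n+5)\,c_{n+1}.$$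

The coefficient in (12) is $(3a+9b+39)(a+1)g_{a+1,b}+(b+2)(b+1)g_{a-2,b+2}=g_{ab}$, with $g_{-1,\cdot}=g_{-2,\cdot}=0$. Multiplying by $a!\,b!\,(12)_{2a+3b+2}$ gives
$$(3a+9b+39)\,c_{n+1}+a(a-1)\,c_n=(2a+3b+12)(2a+3b+13)\,c_n .$$
At $a=b=0$ with $c_0=1$ this says $39c_1=156$, so $c_1=4$, and then $c_n=(4)_n$ by the recursion. So (10) and (11) hold, and it remains to check (12) in general. With $c_{n+1}=(a+b+4)c_n$ and $t=b+4$ the claim is
$$3(a+3t+1)(a+t)+a(a-1)=(2a+3t)(2a+3t+1),$$
and both sides equal $4a^2+12at+9t^2+2a+3t$. Hence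
$$g_{ab}=\frac{(4)_{a+b}}{a!\,b!\,(12)_{2a+3b}},\qquad g_{00}=1,$$
solves (10), (11) and (12), and Lemma 3 proves Proposition 7. $\square$

## 9. The Peirce decomposition of an idempotent

**Lemma 8.** Let $e$ be a global element of $J$, in a category under $\mathcal G$, with $e^2=e$ and $T(e)=1$. Put $f=1-e$. Then $J=\mathbf 1e\perp M\perp J_0$, where $L_e$ acts as $1,\frac12,0$, and $\dim M=16$, $\dim J_0=10$. With $W(e)=\{y\in J_0:T(y)=0\}$, which is $f^\perp\cap J_0$ of dimension $9$:
$$J_0J_0\subset J_0,\qquad J_0M\subset M,\qquad ww'=\tfrac12\langle w,w'\rangle f\quad(w,w'\in W(e)),$$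
$$w(wz)=\tfrac18\langle w,w\rangle z\qquad(w\in W(e),\ z\in M).\tag{13}$$

*Example.* In $A$ with $e=\mathrm{diag}(1,0,0)$, $M$ consists of the two octonionic off-diagonal entries in the first row, of dimension $16$. $J_0$ is the lower right $2\times2$ block, of dimension $1+1+8=10$, and $W(e)$ is its traceless part.

*Proof.* **Step 1 (the projections).** We find a quadratic equation for $L_e$. In (7) at $(e,e,y)$ the left side is $4e(ey)+2ey$. Using $T(e)=T(e^2)=1$ and $T(e(ey))=\langle e^2,y\rangle=T(ey)$, the right side is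
$$4ey+2T(y)e+2\big(T(ey)-T(y)\big)e+\big[T(y)-2T(ey)-T(y)+2T(ey)\big]1=4ey+2T(ey)e .$$
Hence $2L_e^2-L_e=\pi_1$ with $\pi_1:=e\langle e,\cdot\rangle$. Since $\langle e,e\rangle=1$, $\pi_1$ is idempotent, and $L_e\pi_1=\pi_1L_e=\pi_1$. Put $\pi_{1/2}=2(L_e-\pi_1)$. Then
$$\pi_{1/2}^2=4(L_e^2-\pi_1)=2(L_e+\pi_1)-4\pi_1=\pi_{1/2},\qquad\pi_1\pi_{1/2}=\pi_{1/2}\pi_1=0,\qquad L_e=\pi_1+\tfrac12\pi_{1/2},$$
and all these operators are self-adjoint. This gives the decomposition, with $y\in J_0$ iff $ey=0$, and $y\in M$ iff $ey=\frac12y$.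

**Step 2 (dimensions).** By (8), $9=\mathrm{tr}\,L_e=1+\frac12\dim M$. So $\dim M=16$ and $\dim J_0=27-1-16=10$. Now $ef=0$, so $f\in J_0$, $f^2=f$ and $\langle f,f\rangle=T(f)=2$. For $y\in J_0$ we have $fy=y$ and $\langle f,y\rangle=T(y)$, so $W(e)=f^\perp\cap J_0$ has dimension $9$. For $z\in M$ we have $fz=\frac12z$ and $T(z)=\langle e+f,z\rangle=0$.

**Step 3 (products).** The remaining rules come from (7) with $x=e$, which reads
$$\begin{aligned}2[e(yz)+y(ez)+z(ey)]={}&2[yz+T(y)ez+T(z)ey]+(T(yz)-T(y)T(z))e\\&+(T(ez)-T(z))y+(T(ey)-T(y))z\\&+[T(y)T(z)-T(yz)-T(y)T(ez)-T(z)T(ey)+2T(e(yz))]1.\end{aligned}\tag{14}$$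

Let $y,z\in J_0$. Then $ey=ez=0$ and $T(e(yz))=\langle ey,z\rangle=0$, so (14) becomes
$$2(1-L_e)(yz)=T(z)y+T(y)z+\big(T(yz)-T(y)T(z)\big)f\in J_0 .$$
Hence $L_e(1-L_e)(yz)=0$. As $L_e(1-L_e)=\frac14\pi_{1/2}$, we get $\pi_{1/2}(yz)=0$. Also $\pi_1(yz)=e\langle e,yz\rangle=0$. So $yz\in J_0$, $(1-L_e)(yz)=yz$, and the displayed formula computes $2yz$. On $W(e)$ it says $ww'=\frac12\langle w,w'\rangle f$.

Let $y\in J_0$, $z\in M$. Then $ey=0$, $ez=\frac12z$, $T(z)=T(ez)=0$, $T(yz)=\langle y,z\rangle=0$ and $T(e(yz))=\langle ey,z\rangle=0$. So (14) becomes $2e(yz)+yz=2yz+T(y)z-T(y)z$. Thus $e(yz)=\frac12yz$, that is, $J_0M\subset M$.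

Finally take (7) at $(w,w,z)$ with $w\in W(e)$, $z\in M$. Here $T(w)=T(z)=0$, $T(wz)=\langle w,z\rangle=0$, and $T(w(wz))=\langle w^2,z\rangle=0$ because $w^2$ is a multiple of $f$. So $4w(wz)+2zw^2=\langle w,w\rangle z$. Since $zw^2=\frac12\langle w,w\rangle fz=\frac14\langle w,w\rangle z$, this gives (13). $\square$

## 10. Three idempotents and a composition algebra

**Lemma 9.** Let $e$ be as in Lemma 8, and let $w\in W(e)$ be a global element with $\langle w,w\rangle=\frac12$. Then $e_1=e$, $e_2=\frac12f+w$, $e_3=\frac12f-w$ are orthogonal idempotents with sum $1$ and $T(e_p)=1$, and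
$$J=\mathbf 1e_1\perp\mathbf 1e_2\perp\mathbf 1e_3\perp V_{12}\perp V_{13}\perp V_{23},$$
where $e_p,e_q$ act on $V_{pq}$ by $\frac12$ and the third idempotent acts by $0$. Each $V_{pq}$ has dimension $8$ and lies in $\ker T$. For $\{p,q,r\}=\{1,2,3\}$ (with $V_{pq}=V_{qp}$),
$$V_{pq}V_{qr}\subset V_{pr},\qquad xy=\tfrac12\langle x,y\rangle(e_p+e_q)\ (x,y\in V_{pq}),\qquad a(ab)=\tfrac18\langle a,a\rangle b\ (a\in V_{pq},\,b\in V_{qr}).\tag{15}$$

*Proof.* By Lemma 8, $w^2=\frac14f$ and $fw=w$. So $e_2^2=\frac14f+w+\frac14f=e_2$, similarly for $e_3$, and $e_2e_3=\frac14f-w^2=0$. Moreover $e_1$ kills $J_0\ni e_2,e_3$, and $T(e_2)=T(e_3)=\frac12T(f)=1$.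

Put $V_{23}=w^\perp\cap W(e)$, so $J_0=\mathbf 1f\perp\mathbf 1w\perp V_{23}=\mathbf 1e_2\perp\mathbf 1e_3\perp V_{23}$. On $M$ the operator $L_w$ satisfies $L_w^2=\frac1{16}$ by (13). Let $V_{12},V_{13}\subset M$ be its eigen-summands for $\frac14,-\frac14$, the images of $\frac12(1\pm4L_w)$; they are orthogonal because $L_w$ is self-adjoint. On $V_{12}$ and $V_{13}$, $\frac12f$ acts by $\frac14$, so $e_2$ acts by $\frac12$ and $0$, and $e_3$ by $0$ and $\frac12$. On $V_{23}$, $wv=\frac12\langle w,v\rangle f=0$, so $e_2,e_3$ act by $\frac12$, and $e_1$ acts by $0$.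

So for each $p$ the Peirce decomposition of $e_p$ has $M(e_p)=V_{pq}\oplus V_{pr}$ and $J_0(e_p)=\mathbf 1e_q\oplus\mathbf 1e_r\oplus V_{qr}$. By Lemma 8, $\dim V_{pq}+\dim V_{pr}=16$ for every $p$, so all three dimensions are $8$. Since $T(y)=\langle e_1+e_2+e_3,y\rangle=0$ on $V_{qr}$, we have $V_{qr}\subset W(e_p)$.

For (15): $V_{pq}V_{qr}\subset J_0(e_r)M(e_r)\subset M(e_r)=V_{pr}\oplus V_{qr}$, and also $V_{pq}V_{qr}\subset M(e_p)J_0(e_p)\subset M(e_p)=V_{pq}\oplus V_{pr}$; the intersection is $V_{pr}$. The other two rules are the rules of Lemma 8 for the idempotent $e_r$, since $V_{pq}\subset W(e_r)$, $V_{qr}\subset M(e_r)$, and $1-e_r=e_p+e_q$. $\square$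

On $V_{pq}$ write $N(x,y)=\langle x,y\rangle$ and $N(x)=\frac12\langle x,x\rangle$. For $a\in V_{pq}$, $b\in V_{qr}$ we have $\langle ab,ab\rangle=\langle a(ab),b\rangle=\frac18\langle a,a\rangle\langle b,b\rangle$, so
$$N(2ab)=N(a)N(b).\tag{16}$$

**Definition 5 (composition algebra object).** A unital composition algebra object is a quadratic object $K$ with form $N(x,y)$, a product and a two-sided unit $1$ such that, with $N(x)=\frac12N(x,x)$, one has $N(xy)=N(x)N(y)$ and $N(1)=1$.

*Example.* $\Bbbk$ with $N(x)=x^2$, and $2\times2$ matrices with $N=\det$.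

**Lemma 10.** In the situation of Lemma 9 let $u\in V_{12}$, $v\in V_{23}$ be global elements with $N(u)=N(v)=1$. Then $\rho\colon V_{12}\to V_{13}$, $a\mapsto2av$, and $\lambda\colon V_{23}\to V_{13}$, $b\mapsto2ub$, are isometric isomorphisms. The object $K=V_{13}$ with $c\cdot c'=2\rho^{-1}(c)\lambda^{-1}(c')$ is a unital composition algebra object of dimension $8$ with unit $1_K=2uv$. The multiplication of
$$J=\mathbf 1e_1\oplus\mathbf 1e_2\oplus\mathbf 1e_3\oplus\rho^{-1}K\oplus\lambda^{-1}K\oplus K$$
is determined by $K$, its product and its form.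

*Proof.* By (16) both maps are isometric. Since $\langle u,u\rangle=\langle v,v\rangle=2$, (15) gives $4(av)v=4\cdot\frac18\cdot2\,a=a$ for $a\in V_{12}$, and likewise $4(cv)v=c$ for $c\in V_{13}$. So $c\mapsto2cv$ is inverse to $\rho$. In the same way $c\mapsto2uc$ is inverse to $\lambda$. Now $1_K=2uv=\rho(u)=\lambda(v)$, so $1_K\cdot c'=2u\lambda^{-1}(c')=c'$ and $c\cdot1_K=2\rho^{-1}(c)v=c$. By (16), $N(c\cdot c')=N(\rho^{-1}c)N(\lambda^{-1}c')=N(c)N(c')$ and $N(1_K)=1$.

For the last claim: $\rho^{-1}(c)\lambda^{-1}(c')=\frac12c\cdot c'$. The products $V_{12}V_{13}\to V_{23}$ and $V_{13}V_{23}\to V_{12}$ follow from the symmetry of $\langle xy,z\rangle$ and nondegeneracy: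
$$\langle\rho^{-1}(c)\,c',\lambda^{-1}(c'')\rangle=\langle c'\,\lambda^{-1}(c''),\rho^{-1}(c)\rangle=\tfrac12N(c\cdot c'',c').$$
All other products are given by (15), by $e_pe_q=\delta_{pq}e_p$, and by the action of the $e_p$ on the $V_{qr}$. $\square$

## 11. Doubling until the complement vanishes

Let $K$ be a unital composition algebra object, with product written $xy$. Put $\bar x=N(x,1)1-x$. As $N(1,1)=2$, we have $N(\bar x,1)=N(x,1)$, so $\bar{\bar x}=x$, and $N(\bar x)=N(x,1)^2-N(x,1)^2+N(x)=N(x)$. So the bar is an isometric involution, and $\bar1=1$.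

**Lemma 11.** For variables in $K$:
$$N(xy,zy)=N(x,z)N(y),\qquad N(xz,xw)=N(x)N(z,w),\tag{17}$$
$$N(xy,zw)+N(xw,zy)=N(x,z)N(y,w),\tag{18}$$
$$N(xy,w)=N(y,\bar xw),\qquad N(xy,z)=N(x,z\bar y),\tag{19}$$
$$\bar x(xz)=N(x)z,\qquad x(\bar yw)+y(\bar xw)=N(x,y)w,\qquad x\bar y+y\bar x=N(x,y)1,\tag{20}$$
$$\overline{xy}=\bar y\,\bar x.\tag{21}$$

*Proof.* (17) and (18) are polarizations of $N(xy)=N(x)N(y)$. Put $z=1$ in (18): $N(xy,w)=N(x,1)N(y,w)-N(xw,y)=N(y,\bar xw)$. Put $w=1$: $N(xy,z)=N(x,z)N(y,1)-N(x,zy)=N(x,z\bar y)$. For (20), $N(\bar x(xz),w)=N(xz,xw)=N(x)N(z,w)$ by (19) and (17). Polarize and replace $x,y$ by $\bar x,\bar y$ to get the second formula; the third is the case $w=1$. For (21), $N(\overline{xy},z)=N(xy,\bar z)=N(x,\bar z\bar y)=N(zx,\bar y)=N(z,\bar y\bar x)$. $\square$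

Now let $B$ be the $\Bbbk$-span of global elements $d_1=1,d_2,\dots,d_r$ of $K$ with $N(d_s,d_t)=2\delta_{st}$ and $BB\subset B$. Then $\bar B=B$, and $K=\mathbf 1^r\perp Z$ with $Z=B^\perp$.

**Lemma 12.** For $a,b\in B$ and $z\in Z$:
$$az\in Z,\qquad\bar z=-z,\qquad za=\bar az,\qquad a(bz)=(ba)z.\tag{22}$$
If $\ell$ is a global element of $Z$ with $N(\ell)=1$, then the elements $d_s$, $d_s\ell$ have Gram matrix $2\cdot\mathrm{Id}$ for $N(\cdot,\cdot)$, and
$$a(b\ell)=(ba)\ell,\qquad(a\ell)b=(a\bar b)\ell,\qquad(a\ell)(b\ell)=-\bar ba.\tag{23}$$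
So $B\oplus B\ell$ is again closed under multiplication, with structure constants determined by those of $B$.

*Example.* $B=\Bbbk1$ and $\ell=i$ with $N(i)=1$, $i\perp1$: (23) gives $ii=-1$. In $2\times2$ matrices with $N=\det$, $i=\mathrm{diag}(\sqrt{-1},-\sqrt{-1})$ is such an element.

*Proof.* For $d\in B$, $N(az,d)=N(z,\bar ad)=0$, so $az\in Z$. As $N(z,1)=0$, $\bar z=-z$. The third formula of (20) for $z$ and $\bar a$ gives $za+\bar a\bar z=N(z,\bar a)1=0$, so $za=\bar az$.

For the last formula of (22), let $t$ be a variable in $K$. By (19) and (18),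
$$N(a(bz),t)=N(bz,\bar at)=N(b,\bar a)N(z,t)-N(bt,\bar az).$$
Here $\bar az=za$, and (18) gives $N(za,bt)=N(z,b)N(a,t)-N(zt,ba)=-N(zt,ba)$. Next $N(zt,ba)=N(t,\bar z(ba))=-N(t,z(ba))=-N(t,\overline{ba}\,z)$, since $ba\in B$. So $N(bt,\bar az)=N(\overline{ba}\,z,t)$. Finally $N(b,\bar a)=N(ba,1)$ by (19). Hence $a(bz)=\big(N(ba,1)1-\overline{ba}\big)z=(ba)z$.

Now take $\ell$. By (17) $N(d_s\ell,d_t\ell)=N(d_s,d_t)$, and $d_t\ell\in Z$ is orthogonal to $B$. This is the Gram matrix. The first formula of (23) is (22). For the second, $a\ell\in Z$, so $(a\ell)b=\bar b(a\ell)=(a\bar b)\ell$. For the third, $b\ell=\ell\bar b$ by (22). The second formula of (20) with $x=a\ell$, $y=-\ell$, $w=\bar b$, so that $\bar x=-a\ell$ and $\bar y=\ell$, reads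
$$(a\ell)(\ell\bar b)+\ell\big((a\ell)\bar b\big)=-N(a\ell,\ell)\bar b=-N(a,1)\bar b .$$
Here $(a\ell)\bar b=(ab)\ell=\ell\,\overline{ab}$, and $\ell(\ell\,\overline{ab})=-\bar\ell(\ell\,\overline{ab})=-\overline{ab}=-\bar b\bar a$. So $(a\ell)(b\ell)=\bar b\bar a-N(a,1)\bar b=\bar b\big(\bar a-N(a,1)1\big)=-\bar ba$. $\square$

After three doublings we have eight orthogonal elements in $K$, and for $K$ of dimension $8$ the complement $Z$ has dimension $0$. This does not yet say that $Z=0$. In the category $\mathrm{Br}_1$ of Section 2, adjoin a unit vector $x\in\mathsf O$; this is faithful by Lemma 4 with $d=1$. The complement $x^\perp$ has dimension $0$. If it were zero, then $x\colon\mathbf 1\to\mathsf O$ would be an isomorphism and $S$ would become $1\otimes1$, although $S\ne1\otimes1$ in $\mathrm{Br}_1$. So the complement there is a nonzero object of dimension $0$. In our case the multiplication excludes this.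

**Proposition 13.** Suppose $K$ has global elements $i,j,\ell$ with $N=1$, $i\perp1$, $j\perp1,i$, and $\ell\perp1,i,j,ij$. Then the $8$ global elements spanning the algebra $B_3$, obtained from $B_0=\Bbbk1$ by doubling successively with $i,j,\ell$, form an isomorphism $\mathbf 1^8\to K$, with universal structure constants in $\Bbbk$.

*Proof.* By Lemma 12 the successive spans are $B_1=\langle1,i\rangle$, $B_2=\langle1,i,j,ij\rangle$ and $B_3=B_2\oplus B_2\ell$. Each is closed under multiplication and has Gram matrix $2\cdot\mathrm{Id}$, with structure constants that arise from those of $B_0=\Bbbk1$ by (23). Let $Z=B_3^\perp$. For $a,b,c\in B_3$ and a variable $z\in Z$, compute $a(b(cz))$ with (22) in two ways. Since $cz\in Z$,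
$$a(b(cz))=(ba)(cz)=(c(ba))z,\qquad a(b(cz))=a((cb)z)=((cb)a)z .$$
So $qz=0$ with $q=c(ba)-(cb)a$, and by (20) $N(q)z=\bar q(qz)=0$. Take $c=i$, $b=j$, $a=\ell$. By (22) for $B_1$, $ji=\bar ij=-ij$, and by (23) for $B_2$, $i(j\ell)=(ji)\ell=-(ij)\ell$. Hence $q=-2(ij)\ell$ and $N(q)=4N(ij)N(\ell)=4$. So $4z=0$ for the generic $z$, that is, $\mathrm{id}_Z=0$, and $K=\mathbf 1^8$. $\square$

## 12. Frames and the proof of Theorem 1

**Definition 6 (frame).** A frame of $J$, in a category under $\mathcal G$, is a tuple $(e,w,u,v,i,j,\ell)$ of global elements as in Lemmas 8, 9, 10 and Proposition 13, with $K$ the composition algebra object of Lemma 10.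

With $(k_s)_{1\le s\le8}$ the basis of $B_3$, a frame gives $27$ global elements $e_1,e_2,e_3,\rho^{-1}(k_s),\lambda^{-1}(k_s),k_s$ forming an isomorphism $\mathbf 1^{27}\cong J$. By Lemma 10 and (23), the structure constants of the product in this basis are scalars in $\Bbbk$ independent of the category and of the frame. The same is true of the values of $T$ ($1$ on the $e_p$ and $0$ on the others) and of the coordinates of $1=e_1+e_2+e_3$.

**Step 1 (a faithful functor $\Psi$ to a category with a frame).** We adjoin the frame elements one at a time. Start with the additive Karoubi envelope of $\mathcal G$, and pass to the additive Karoubi envelope after each of the following adjunctions: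

- $e$, by Proposition 7;
- $w\in W(e)$ with $\langle w,w\rangle=\frac12$, by Lemma 4 in dimension $9$ (Lemma 8);
- $u\in V_{12}$ and then $v\in V_{23}$ with $N=1$, that is, $\langle\cdot,\cdot\rangle=2$, by Lemma 4 in dimensions $8$ and $8$ (Lemma 9);
- $i\in1_K^\perp$, then $j\in\{1_K,i\}^\perp$, then $\ell\in\{1_K,i,j,ij\}^\perp$ in $K$ with $N=1$, by Lemma 4 in dimensions $7,6,4$. Here each removed vector has $N(\cdot,\cdot)=2\neq0$ and they are orthogonal, for $ij$ by the Gram matrix in Lemma 12.

None of the dimensions $9,8,8,7,6,4$ lies in $\{0,-2,-4,\dots\}$, so every step is faithful. We get a faithful symmetric monoidal functor $\Psi\colon\mathcal G\to\mathcal C'$ to a Karoubian category in which $J$ has a frame. Let $g_1,\dots,g_{27}$ be the resulting basis.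

**Step 2 (a frame in the Albert algebra).** We need the same data on the side of $\Phi$. The composite of $\mathcal G\to\mathcal F$, $\Phi$ and the forgetful functor to vector spaces is symmetric monoidal, so vector spaces form a category under $\mathcal G$. The associated $J$ is $\Bbbk1\oplus V=A$. Indeed, for $x,y\in V$ the product (6) is $\frac13\mathrm{tr}(x\bullet y)1+\big(x\bullet y-\frac13\mathrm{tr}(x\bullet y)1\big)=x\bullet y$, and $T=\mathrm{tr}$. It has a frame: take $e=\mathrm{diag}(1,0,0)$ and choose $w,u,v,i,j,\ell$ successively in nondegenerate quadratic spaces over $\mathbb C$ of dimensions $9,8,8,7,6,4$, where vectors of any prescribed nonzero norm exist. Let $g_1^A,\dots,g_{27}^A$ be the resulting basis. It has the same structure constants, the same values of $T$ and the same coordinates of $1$ as $(g_s)$.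

**Step 3 (comparison on $\mathsf O$).** Lemma 2 asks for bases of $V$ and $\mathsf O$, not of $J$, so we pass to the kernels of $T$. Choose a basis $v_r=\sum_sp_{rs}g_s^A$, $1\le r\le26$, of $V=\ker\mathrm{tr}$, with $p_{rs}\in\Bbbk$, and put $o_r=\sum_sp_{rs}g_s$. Since the $T$-values agree, $T(o_r)=0$, so $o_r$ is a global element of $\mathsf O$. The matrix expressing $(1,o_1,\dots,o_{26})$ in $(g_s)$ equals the invertible matrix expressing $(1,v_1,\dots,v_{26})$ in $(g_s^A)$. So $(1,o_1,\dots,o_{26})\colon\mathbf 1^{27}\to J=\mathbf 1\oplus\mathsf O$ is an isomorphism. It is block diagonal, so $(o_r)\colon\mathbf 1^{26}\to\mathsf O$ is an isomorphism.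

On $\mathsf O$ the definition (6) gives $x\circ y=xy-\frac13T(xy)1$ and $\beta(x,y)=T(xy)$. Everything on the right has the same coordinates for $(o_r)$ as for $(v_r)$. So $\Psi(\mathrm{merge})$ and $\Psi(\mathrm{cap})$ have in the basis $(o_r)$ the same scalar matrices as $\Phi(\mathrm{merge})$ and $\Phi(\mathrm{cap})$ in the basis $(v_r)$. By Lemma 2, $\mathcal G\to\mathcal F\xrightarrow{\Phi}\mathfrak g\text{-mod}$ is faithful.

**Step 4 (the consequences).** It remains to pass from $\mathcal G$ to $\mathrm{Kar}(\mathcal F)$. The quotient functor $\mathcal G\to\mathcal F$ is full and the identity on objects. By Step 3 it is also faithful, because a morphism that it kills is killed by the composite. So it is an isomorphism: $\mathcal G=\mathcal F$, relations 2 and 3 follow from relation 1, and $\Phi$ is faithful.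

A morphism $p\to q$ of $\mathrm{Kar}(\mathcal F)$ is a matrix $f=qfp$ of morphisms of $\mathcal F$, with $p,q$ idempotent matrices. The functor $\mathrm{Kar}(\Phi)$ applies $\Phi$ entrywise and restricts to a map from the image of $\Phi(p)$ to the image of $\Phi(q)$. Since $\Phi(f)=\Phi(q)\Phi(f)\Phi(p)$, the restriction vanishes only if $\Phi(f)=0$, that is, only if $f=0$. So $\mathrm{Kar}(\Phi)$ is faithful. It is known to be full and essentially surjective, so it is an equivalence of categories. This proves Theorem 1, and with it the conjecture. $\blacksquare$
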